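\title{Punctured cones and torus torsors over elliptic projective varieties}

\begin{abstract}
A smooth variety is elliptic in the sense of Gromov if it carries a dominating algebraic spray. We prove that the affine cone over a smooth elliptic projective variety of positive dimension is elliptic off its vertex; this answers a question left open by Kaliman and Zaidenberg. More generally, the torus torsor defined by line bundles $L_1,\dots,L_k$ on a smooth projective variety $X$ of positive dimension is elliptic if and only if $X$ is elliptic and the $L_i$ are linearly independent in $\operatorname{Pic}X$. The missing vertical directions are produced by letting the parameter of a spray on $X$ pass through infinity.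
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, varieties and vector bundles are algebraic, and ``point'' means closed point unless we say otherwise.

Let $S$ be a smooth variety. A \emph{spray of rank $r$} over $S$ is a triple $(E,p,s)$, where $p\colon E\to S$ is a vector bundle of rank $r$ and $s\colon E\to S$ is a morphism that sends the origin $0_x$ of each fiber $E_x=p^{-1}(x)$ to $x$. The \emph{velocity} of the spray at $x$ is the linear map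
\[
ds_x\colon E_x=T_{0_x}E_x\longrightarrow T_xS,
\]
the differential of $s|_{E_x}$ at $0_x$. The spray is \emph{dominating at $x$} if $ds_x$ is onto, and \emph{dominating} if this holds at every point. The variety $S$ is \emph{(Gromov) elliptic} if it has a dominating spray. Thus an elliptic variety has, at each point $x$, a map $\mathbb{A}^r\to S$ that is a submersion at the origin and sends it to $x$, and these maps form one algebraic family. One example and one obstruction show what the definition measures.

\begin{example}\label{ex:flows}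
Let $\phi_1,\dots,\phi_r$ be actions of $\mathbb{G}_a$ on $S$. Then $s(x;t_1,\dots,t_r)=\phi_r(t_r)\cdots\phi_1(t_1)x$ is a spray on the trivial bundle $S\times\mathbb{A}^r$, and its velocity sends the $i$th basis vector to the vector field of $\phi_i$. For $n\ge1$ the Lie algebra $\mathfrak{sl}_{n+1}$ is spanned by the nilpotent matrices $e_{ij}$ and $e_{ii}-e_{jj}+e_{ij}-e_{ji}$ with $i\ne j$, and $\mathfrak{sl}_{n+1}\cdot y=\mathbb{K}^{n+1}$ for $y\ne0$. The flows $\exp(t\nu)$ of these matrices show that $\mathbb{A}^{n+1}\setminus\{0\}$ and $\mathbb{P}^n$ are elliptic.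
\end{example}

\begin{lemma}\label{lem:units}
Every invertible regular function $\varphi$ on an irreducible elliptic variety $S$ is constant.
\end{lemma}

\begin{proof}
Let $(E,p,s)$ be a dominating spray. For each $x$ the function $\varphi\circ s|_{E_x}$ is a unit of a polynomial ring over $\mathbb{K}$, hence constant. So $d\varphi_x\circ ds_x=0$, and $d\varphi_x=0$ because $ds_x$ is onto. In characteristic zero a function with $d\varphi=0$ on an irreducible variety is constant.
\end{proof}

In particular, $S\times\mathbb{G}_m$ is never elliptic.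

Now let $X\subset\mathbb{P}^n$ be a smooth irreducible projective variety of positive dimension, let $\hat Y\subset\mathbb{A}^{n+1}$ be the affine cone over $X$, and let $Y=\hat Y\setminus\{0\}$ be the \emph{punctured cone}. For a line bundle $\Lambda$ we write $\Lambda^\times$ for the complement of the zero section. The total space of $\mathcal{O}_X(-1)$ consists of the pairs $(x,y)\in X\times\mathbb{A}^{n+1}$ with $y$ on the line $x$, and the second projection identifies $\mathcal{O}_X(-1)^\times$ with $Y$. So the projection $\pi\colon Y\to X$ is a Zariski locally trivial $\mathbb{G}_m$-bundle, and $Y$ is smooth and irreducible. It is known that if $Y$ is elliptic, then $X$ is elliptic (we reprove this in Section~\ref{sec:torsors}). Whether the ellipticity of $X$ alone is sufficient is left open by Kaliman and Zaidenberg \cite{KZ}: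

\begin{quote}
\emph{If $X$ is elliptic, must the punctured cone $Y$ be elliptic?}
\end{quote}

Locally $Y$ is a product $U\times\mathbb{G}_m$, which is not elliptic, so a positive answer must use the global twisting of $Y$. The twisting does remove the obstruction of Lemma~\ref{lem:units}. Indeed, for $U$ affine the units of $\mathcal{O}(U)[\lambda,\lambda^{-1}]$ are the monomials $g\lambda^m$ with $g\in\mathcal{O}(U)^*$, so a unit $\varphi$ on $Y$ satisfies $\varphi(\lambda y)=\lambda^m\varphi(y)$ for some $m$ and trivializes $\mathcal{O}_X(m)$. For $m\neq 0$ this is impossible: the $|m|$th power of a linear form that vanishes at one point of $X$ and not at another is a nonzero section of $\mathcal{O}_X(|m|)$ with a zero. So $m=0$, and $\varphi$ is a function on $X$, hence constant. This and the case $X=\mathbb{P}^n$, $Y=\mathbb{A}^{n+1}\setminus\{0\}$ suggest the answer yes.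

\begin{theorem}\label{thm:cone}
Let $X\subset\mathbb{P}^n$ be a smooth irreducible elliptic projective variety of positive dimension. Then $Y=\hat Y\setminus\{0\}$ is elliptic.
\end{theorem}

The same method classifies the elliptic torus torsors over $X$. For a line bundle $L$ on $X$ put $Y_L=(L^{-1})^\times$, so that $Y=Y_{\mathcal{O}_X(1)}$, and for line bundles $L_1,\dots,L_k$ put
\[
P=P(L_1,\dots,L_k)=Y_{L_1}\times_X\cdots\times_XY_{L_k},\qquad\pi\colon P\to X.
\]
This is a $\mathbb{G}_m^k$-torsor. Every $\mathbb{G}_m^k$-torsor over $X$ has this form: it is Zariski locally trivial by Hilbert's Theorem~90, and the $k$ components of its transition cocycle define $k$ line bundles.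

\begin{theorem}\label{thm:torsor}
Let $X$ be a smooth irreducible projective variety of positive dimension and let $L_1,\dots,L_k\in\operatorname{Pic}X$. Then $P(L_1,\dots,L_k)$ is elliptic if and only if $X$ is elliptic and $L_1,\dots,L_k$ are $\mathbb{Z}$-linearly independent in $\operatorname{Pic}X$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $X$ be a smooth irreducible projective variety of positive dimension.
\begin{enumerate}
\item[(a)] If $X$ is elliptic and $L$ is any line bundle on $X$, then $L^\times$ is elliptic if and only if $L\not\cong\mathcal{O}_X$.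
\item[(b)] For $X\subset\mathbb{P}^n$, the punctured cone over $X$ is elliptic if and only if $X$ is elliptic.
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:cone} is the case $k=1$, $L_1=\mathcal{O}_X(1)$ of Theorem~\ref{thm:torsor}. We prove it first and separately, in Section~\ref{sec:cone}, because its proof is short and is the model for the general construction. Sections~\ref{sec:torsors}--\ref{sec:end} prove Theorem~\ref{thm:torsor} and the corollary.

\section{The idea on the projective line}\label{sec:line}

Let $X=\mathbb{P}^1$ and $Y=\mathbb{A}^2\setminus\{0\}$. We pretend not to know that $Y$ is elliptic and start from a dominating spray on $X$. Composing the flows $(y_0,y_1)\mapsto(y_0+t_1y_1,y_1)$ and $(y_0,y_1)\mapsto(y_0,y_1+t_2y_0)$ gives a spray on $Y$,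
\begin{equation}\label{eq:P1}
\hat s\bigl((t_1,t_2),y\bigr)=\bigl(y_0+t_1y_1,\;y_1+t_2y_0+t_1t_2y_1\bigr),
\end{equation}
which is linear in $y$ and so induces a spray $s$ on $\mathbb{P}^1$. The velocity of $\hat s$ at $y$ has image spanned by $(y_1,0)$ and $(0,y_0)$. At least one of these vectors is not proportional to $y$, so $s$ is dominating. But at $y=(0,y_1)$ the image is only the line spanned by $(1,0)$: the \emph{vertical} direction $y$, tangent to the fiber of $\pi$, is missing.

A curve $\mathbb{A}^1\to Y$ cannot move along a fiber of $\pi$, because every map $\mathbb{A}^1\to\mathbb{G}_m$ is constant. For the same reason a curve $\mathbb{A}^1\to Y$ is determined by its starting point and its projection to $X$. The vertical velocity at $\tau=0$ therefore depends on the whole projected curve, not on its behavior near $\tau=0$. The constant curve $[0:1]$ and the curve $\tau\mapsto[\tau^2:1+\tau]$ both have velocity zero at $\tau=0$, but their lifts through $(0,1)$ are the constant $(0,1)$ and the curve $(\tau^2,1+\tau)$, whose velocity is the vertical vector $(0,1)$.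

The second curve is the flow line $t\mapsto[t:1]$ with $t=\tau^2/(1+\tau)$. At $\tau=-1$ the time $t$ is infinite. The curve extends there because $\mathbb{P}^1$ is complete, but the lifted flow line $(t,1)$ has a pole; to clear the pole we multiply by $1+\tau$, and the derivative of this factor at $\tau=0$ is the vertical velocity. For a general starting point the recipe gives
\[
\tilde K(y,\tau)=(1+\tau)\Bigl(y_0+\frac{\tau^2}{1+\tau}\,y_1,\;y_1\Bigr)=\bigl((1+\tau)y_0+\tau^2y_1,\;(1+\tau)y_1\bigr),
\]
with $\tilde K(y,0)=y$ and $\partial_\tau\tilde K(y,0)=y$. At $\tau=-1$ the value is $(y_1,0)$, so $\tilde K$ maps into $Y$ only where $y_1\ne0$. We repair this by slowing the curve down near $y_1=0$: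
\[
\kappa(y,\tau)=\tilde K(y,y_1\tau)=\bigl((1+y_1\tau)y_0+y_1^3\tau^2,\;(1+y_1\tau)y_1\bigr).
\]
If $y_1=0$ this is $y$. If $y_1\ne0$ the second coordinate vanishes only when $y_1\tau=-1$, and then the first equals $y_1$. So $\kappa$ is a rank-one spray on $Y$ with velocity $y_1\cdot y$. Exchanging the coordinates gives a spray $\kappa'$ with velocity $y_0\cdot y$, and the composition $\kappa'(\kappa(\hat s(t,y),\tau),\tau')$ is dominating at every point of $Y$.

One difficulty of the general case is already visible in \eqref{eq:P1}. The part of top degree in $t$ is $(0,t_1t_2y_1)$, which vanishes identically over the point $[1:0]$. Near that point the pole has order $2$, over the point itself order at most $1$, so no single power of $1+\tau$ gives a regular and nonvanishing family on a neighborhood. Here we escaped by treating the two flows separately; an abstract spray does not decompose in this way. Instead we shall let the base point travel, as $\tau$ goes from $0$ to $-1$, to a point where the top-degree part does not vanish, and place the pole there.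

\section{Lifting, globalizing and composing sprays}\label{sec:tools}

We use four standard facts.
\begin{enumerate}
\item[(F1)] A morphism of smooth irreducible varieties whose differential is onto at one point is smooth, hence open, near that point, and so it is dominant.
\item[(F2)] If $W$ is an affine scheme, $W'\subset W$ a closed subscheme and $\mathcal{F}$ a quasi-coherent sheaf on $W$, then $H^0(W,\mathcal{F})\to H^0(W',\mathcal{F}|_{W'})$ is onto.
\item[(F3)] If $X\subset\mathbb{P}^n$ is closed and $U\subset X$ is an open neighborhood of $x_0$, there is a form $\ell$ of positive degree with $x_0\in X_\ell\subset U$, where $X_\ell=X\setminus\{\ell=0\}$. The set $X_\ell$ is affine.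
\item[(F4)] An invariant morphism from the total space of a Zariski locally trivial $\mathbb{G}_m$-bundle factors uniquely through the base.
\end{enumerate}

Let $S$ be a smooth irreducible variety and $U\subset S$ a nonempty open set. A \emph{local spray over $U$} is a vector bundle $p\colon E\to U$ with a morphism $s\colon E\to S$ such that $s(0_u)=u$ for all $u\in U$. When $E=U\times\mathbb{A}^1$ we write $K(u,\tau)$ for $s$ and $\partial_\tau K(u,0)\in T_uS$ for the velocity. For a line bundle $\Lambda$ on $S$ with projection $\pi\colon\Lambda^\times\to S$, the \emph{Euler vector} $\varepsilon_y\in T_y\Lambda^\times$ is the velocity of $\lambda\mapsto\lambda y$ at $\lambda=1$; it spans $\ker d\pi_y$. For $Y\subset\mathbb{A}^{n+1}$ we have $T_yY\subset\mathbb{K}^{n+1}$ and $\varepsilon_y=y$.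

The first tool says that the uniqueness of lifts seen in Section~\ref{sec:line} comes with existence, in families.

\begin{lemma}[Lifting]\label{lem:lift}
Let $(E,p,s)$ be a local spray over $U\subset S$ with zero section $z\colon U\to E$, and let $\Lambda$ be a line bundle on $S$. There is a unique isomorphism $\theta\colon p^*(\Lambda|_U)\to s^*\Lambda$ with $z^*\theta=\mathrm{id}$. The morphism
\[
\hat s\colon E\times_U\Lambda^\times|_U\to\Lambda^\times,\qquad\hat s(e,y)=\theta_e(y),
\]
is the unique morphism with $\pi\hat s(e,y)=s(e)$, $\hat s(0,y)=y$ and $\hat s(e,\lambda y)=\lambda\hat s(e,y)$.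
\end{lemma}

\begin{proof}
On a smooth variety the Picard group is the Chow group of cycles of codimension one, so $p^*\colon\operatorname{Pic}U\to\operatorname{Pic}E$ is an isomorphism by \cite[Thm.~3.3(a)]{Fulton}. Its inverse is $z^*$, because $p\circ z=\mathrm{id}$. Since $z^*s^*\Lambda=\Lambda|_U=z^*p^*(\Lambda|_U)$, there is an isomorphism $\theta'\colon p^*(\Lambda|_U)\to s^*\Lambda$. The automorphism $z^*\theta'$ of $\Lambda|_U$ is multiplication by a unit $g$ on $U$, and $\theta=(p^*g)^{-1}\theta'$ is normalized. Two normalized isomorphisms differ by a unit on $E$ that equals $1$ on the zero section. Over an affine open $U'\subset U$ that trivializes $E$, this is a unit of a polynomial ring over the domain $\mathcal{O}(U')$, so it lies in $\mathcal{O}(U')$ and equals $1$. Finally, an equivariant morphism over $s$ is the same as a map of $\mathbb{G}_m$-bundles $(p^*\Lambda|_U)^\times\to(s^*\Lambda)^\times$ over $E$, that is, an isomorphism $p^*(\Lambda|_U)\to s^*\Lambda$; the condition $\hat s(0,y)=y$ is the normalization.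
\end{proof}

We call $\hat s$ the \emph{lift} of $s$. Its source is the vector bundle $\pi^*E$, so $\hat s$ is a local spray on $\Lambda^\times$ over $\pi^{-1}(U)$, and $d\pi\circ d\hat s_y=ds_{\pi(y)}$.

The second tool generalizes the substitution $\tau\mapsto y_1\tau$.

\begin{lemma}[Globalization]\label{lem:global}
Let $X\subset\mathbb{P}^n$ be smooth, projective and irreducible with punctured cone $\pi\colon Y\to X$, let $\ell$ be a form of degree $d\ge1$ that does not vanish identically on $X$, and put $Y_\ell=\pi^{-1}(X_\ell)$. Let $K\colon X_\ell\times\mathbb{A}^1\to X$ be a local spray with lift $\tilde K\colon Y_\ell\times\mathbb{A}^1\to Y$.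
\begin{enumerate}
\item[(a)] There are $N\ge1$ and a spray $\kappa\colon Y\times\mathbb{A}^1\to Y$ with $\kappa(y,\tau)=\tilde K(y,\ell(y)^N\tau)$ on $Y_\ell\times\mathbb{A}^1$.
\item[(b)] There are a line bundle $M$ on $X$, a spray $\bar\kappa\colon M\to X$ and an isomorphism of line bundles $M|_{X_\ell}\cong X_\ell\times\mathbb{A}^1$ under which $\bar\kappa$ becomes $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\ell(0)=0$, we have $Y_\ell=\hat Y\setminus\{\ell=0\}$ and $\mathcal{O}(Y_\ell)=\mathcal{O}(\hat Y)[1/\ell]$. Write $\tilde K(y,\tau)=y+\sum_{j=1}^J\tau^jk_j(y)$ with $k_j\in\mathcal{O}(Y_\ell)^{n+1}$ and choose $N\ge1$ with $\ell^Nk_j\in\ell\,\mathcal{O}(\hat Y)^{n+1}$ for all $j$. Then also $\ell^{Nj}k_j\in\ell\,\mathcal{O}(\hat Y)^{n+1}$, and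
\[
\kappa(y,\tau)=y+\sum_{j=1}^J\tau^j\ell(y)^{Nj}k_j(y)
\]
is regular on $Y\times\mathbb{A}^1$. It equals $\tilde K(y,\ell(y)^N\tau)\in Y$ where $\ell\ne0$ and equals $y\in Y$ where $\ell=0$. So $\kappa$ maps into the locally closed subvariety $Y\subset\mathbb{A}^{n+1}$, and $\kappa(y,0)=y$.

(b) Because $\tilde K$ is equivariant and $\ell(\lambda y)^N=\lambda^{Nd}\ell(y)^N$, the identity $\kappa(\lambda y,\lambda^{-Nd}\tau)=\lambda\kappa(y,\tau)$ holds on $Y_\ell\times\mathbb{A}^1$, hence everywhere. Let $M=\mathcal{O}_X(-Nd)$. The map $Y\times\mathbb{A}^1\to M$, $(y,\tau)\mapsto\tau y^{\otimes Nd}$, is a locally trivial $\mathbb{G}_m$-bundle for the action $\lambda\cdot(y,\tau)=(\lambda y,\lambda^{-Nd}\tau)$: over an open set $U'$ with a section $y(u)$ of $\pi$, the coordinates $(u,\lambda,\lambda^{Nd}\tau)$ of the point $(\lambda y(u),\tau)$ turn it into the projection that forgets $\lambda$. By (F4) the invariant map $\pi\circ\kappa$ descends to $\bar\kappa\colon M\to X$, and $\bar\kappa(0_x)=x$. The section $\ell^N$ of $\mathcal{O}_X(Nd)$ gives the linear map $M\to X\times\mathbb{A}^1$,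 $\tau y^{\otimes Nd}\mapsto(\pi(y),\ell(y)^N\tau)$, which is an isomorphism over $X_\ell$, and there $\bar\kappa(\tau y^{\otimes Nd})=\pi\tilde K(y,\ell(y)^N\tau)=K(\pi(y),\ell(y)^N\tau)$.
\end{proof}

To compose two sprays one must carry a vector of the second bundle from $x$ to the point reached by the first spray. For a line bundle, Lemma~\ref{lem:lift} does this.

\begin{lemma}[Composition]\label{lem:compose}
Let $(E,p,s)$ be a spray and $(M,p_M,\kappa)$ a rank-one spray on a smooth irreducible variety $S$. Then $E\oplus M$ carries a spray with velocity $(e,\mu)\mapsto ds_x(e)+d\kappa_x(\mu)$. Consequently, if a spray and finitely many rank-one sprays on $S$ have velocity images that together span $T_xS$ for every $x$, then $S$ is elliptic.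
\end{lemma}

\begin{proof}
Let $\theta\colon p^*M\to s^*M$ be the normalized isomorphism of Lemma~\ref{lem:lift}. The total space of $E\oplus M$ is that of $p^*M$. The morphism $(e,\mu)\mapsto\kappa(\theta_e(\mu))$ equals $\kappa(\mu)$ for $e=0$ and equals $\kappa(0_{s(e)})=s(e)$ for $\mu=0$. So it is a spray, and its velocity restricts to $ds_x$ on $E_x$ and to $d\kappa_x$ on $M_x$. The last statement follows by induction.
\end{proof}

\section{The punctured cone}\label{sec:cone}

Let $(E,p,s)$ be a dominating spray on $X\subset\mathbb{P}^n$ and let $\hat s\colon\pi^*E\to Y\subset\mathbb{A}^{n+1}$ be its lift to $Y=\mathcal{O}_X(-1)^\times$. Put $H_y=d\hat s_y(E_{\pi(y)})\subset T_yY$. Since $s$ is dominating, $d\pi(H_y)=T_{\pi(y)}X$, and therefore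
\begin{equation}\label{eq:Hy}
H_y+\mathbb{K}y=T_yY.
\end{equation}
To control the pole at infinite time we use that $\hat s$ is a polynomial along the fibers of $\pi^*E$.

\begin{lemma}\label{lem:homog}
There is a decomposition $\hat s=\sum_{j=0}^D\hat s_j$ into morphisms $\hat s_j\colon\pi^*E\to\mathbb{A}^{n+1}$ with
\[
\hat s_j(te,y)=t^j\hat s_j(e,y),\qquad\hat s_j(e,\lambda y)=\lambda\hat s_j(e,y),\qquad\hat s_0(e,y)=y,
\]
and $\hat s_D\not\equiv0$, $D\ge1$. The set $\Omega$ of $x\in X$ for which some $v\in E_x$ has $\hat s_D(v,y)\ne0$ for $y\in\pi^{-1}(x)$ is open and nonempty.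
\end{lemma}

\begin{proof}
Over an affine open subset of $Y$ that trivializes $\pi^*E$, the map $\hat s$ is a vector of polynomials in the fiber coordinates. Linear changes of these coordinates preserve the homogeneous parts, so the parts glue, and finitely many charts bound the degree. The decomposition is unique, so $\hat s(e,\lambda y)=\lambda\hat s(e,y)$ passes to each part, and $\hat s_0(e,y)=\hat s(0,y)=y$. If $D=0$, then $s=p$ has velocity zero, which contradicts domination since $\dim X>0$. The set $\Omega$ is the image of the nonempty open set $\{\hat s_D\ne0\}$ under the open map $\pi^*E\to X$.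
\end{proof}

\begin{proposition}\label{prop:vertical}
Every $x_0\in X$ has an open neighborhood $U$ with a spray $\kappa\colon Y\times\mathbb{A}^1\to Y$ such that $H_y+\mathbb{K}\,\partial_\tau\kappa(y,0)=T_yY$ for all $y\in\pi^{-1}(U)$.
\end{proposition}

\begin{proof}
\emph{Moving the base point into $\Omega$.} By (F1) the map $s|_{E_{x_0}}\colon E_{x_0}\to X$ is dominant, so there is $e_0\in E_{x_0}$ with $x_1=s(e_0)\in\Omega$. Let $U_1\ni x_0$ be affine open and, by (F2), let $e$ be a section of $E$ over $U_1$ with $e(x_0)=e_0$. On $W=U_1\times\mathbb{A}^1$ and on $\pi^{-1}(U_1)\times\mathbb{A}^1$ define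
\[
G(u,\tau)=s(-\tau e(u)),\qquad\tilde G(y,\tau)=\hat s(-\tau e(\pi y),y).
\]
Then $\tilde G(y,\tau)\in Y$ lies over $G(\pi y,\tau)$, it is homogeneous of degree one in $y$, $\tilde G(y,0)=y$, and $G(x_0,-1)=x_1$.

\emph{Passing through infinity.} Choose $v_1\in E_{x_1}$ with $\hat s_D(v_1,y_1)\ne0$ for $y_1$ over $x_1$. By (F2) there is a section $v$ of $G^*E$ over the affine variety $W$ with $v(x_0,-1)=v_1$. The pair $(v(\pi y,\tau),\tilde G(y,\tau))$ is a point of $\pi^*E$, and we put
\[
\tilde K(y,\tau)=\sum_{j=0}^D\tau^{2j}(1+\tau)^{D-j}\,\hat s_j\bigl(v(\pi y,\tau),\tilde G(y,\tau)\bigr)\in\mathbb{A}^{n+1}.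
\]
This is regular on $\pi^{-1}(U_1)\times\mathbb{A}^1$ and homogeneous of degree one in $y$. For $\tau\ne-1$, homogeneity of the $\hat s_j$ gives
\[
\tilde K(y,\tau)=(1+\tau)^D\,\hat s\Bigl(\frac{\tau^2}{1+\tau}\,v(\pi y,\tau),\;\tilde G(y,\tau)\Bigr)\in Y.
\]
Since $\hat Y$ is closed in $\mathbb{A}^{n+1}$, all values of $\tilde K$ lie in $\hat Y$. At $\tau=-1$ only the term $j=D$ survives: $\tilde K(y,-1)=\hat s_D(v(\pi y,-1),\tilde G(y,-1))$, which is nonzero for $y$ over $x_0$ by the choice of $v_1$. The set where $\tilde K(y,-1)\ne0$ is open and $\mathbb{G}_m$-invariant, so it is the preimage of an open neighborhood $U_2\subset U_1$ of $x_0$. By (F3) choose $U=X_\ell$ with $x_0\in U\subset U_2$. Then $\tilde K$ is a morphism $Y_\ell\times\mathbb{A}^1\to Y$, and $\tilde K(y,0)=\hat s_0(\,\cdot\,,y)=y$. By (F4), $\pi\circ\tilde K$ descends to a local spray $K\colon U\times\mathbb{A}^1\to X$, and $\tilde K$ is its lift by the uniqueness in Lemma~\ref{lem:lift}.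

\emph{The velocity.} Modulo $\tau^2$ only the term $j=0$ remains, so $\tilde K\equiv(1+\tau)^D\tilde G(y,\tau)$ and
\[
\partial_\tau\tilde K(y,0)=D\,y-d\hat s_y(e(\pi y)),\qquad d\hat s_y(e(\pi y))\in H_y.
\]
Lemma~\ref{lem:global}(a) gives a spray $\kappa$ on $Y$ with $\partial_\tau\kappa(y,0)=\ell(y)^N\partial_\tau\tilde K(y,0)$ for $y\in Y_\ell$. There $\ell(y)\ne0$, and $D\ne0$ in $\mathbb{K}$ because $D\ge1$ and the characteristic is zero. Hence $y\in H_y+\mathbb{K}\,\partial_\tau\kappa(y,0)$, and \eqref{eq:Hy} finishes the proof.
\end{proof}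

\begin{proof}[Proof of Theorem~\ref{thm:cone}]
Cover $X$ by finitely many open sets as in Proposition~\ref{prop:vertical}, with sprays $\kappa_1,\dots,\kappa_b$. On $\pi^*E\oplus\mathcal{O}_Y^{\,b}$ define
\[
(e,y;\tau_1,\dots,\tau_b)\longmapsto\kappa_b\bigl(\cdots\kappa_2(\kappa_1(\hat s(e,y),\tau_1),\tau_2)\cdots,\tau_b\bigr).
\]
Setting all parameters but one equal to zero recovers $\hat s$ or one $\kappa_i$. So this is a spray whose velocity at $y$ has image $H_y+\sum_i\mathbb{K}\,\partial_\tau\kappa_i(y,0)=T_yY$.
\end{proof}

\section{Torus torsors: necessity and vertical velocities}\label{sec:torsors}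

From now on $X$ is a smooth irreducible projective variety of positive dimension, $L_1,\dots,L_k$ are line bundles on $X$, and $\pi\colon P\to X$ is the torsor $P(L_1,\dots,L_k)$. It is locally $U\times\mathbb{G}_m^k$, hence smooth and irreducible, and $\ker d\pi_y$ has as a basis the Euler vectors $\varepsilon_1,\dots,\varepsilon_k$ of the factors.

\begin{proof}[Proof of necessity in Theorem~\ref{thm:torsor}]
Let $(E',p',s')$ be a dominating spray of rank $r'$ on $P$.

\emph{$X$ is elliptic.} Fix an embedding $X\subset\mathbb{P}^n$ and a point $x_0\in X$. By (F3) there is $U=X_\ell\ni x_0$ so small that $\pi$ has a section $y\colon U\to P$ and $y^*E'$ has a frame $\nu_1,\dots,\nu_{r'}$. The maps $K_i(u,\tau)=\pi(s'(\tau\nu_i(u)))$ satisfy $K_i(u,0)=\pi(y(u))=u$, and their velocities $d\pi(ds'_{y(u)}(\nu_i(u)))$ span $T_uX$, since $ds'_{y(u)}$ and $d\pi$ are onto. Lemma~\ref{lem:global}(b) extends each $K_i$ to a rank-one spray on $X$ whose velocity image at $u\in U$ is spanned by $\partial_\tau K_i(u,0)$. Finitely many such $U$ cover $X$, and Lemma~\ref{lem:compose} applies.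

\emph{The $L_i$ are independent.} Suppose $\bigotimes_iL_i^{m_i}\cong\mathcal{O}_X$ with $(m_1,\dots,m_k)\ne0$. Then $(y_1,\dots,y_k)\mapsto\bigotimes_iy_i^{\otimes m_i}$ maps $P$ to $(\bigotimes_iL_i^{-m_i})^\times\cong X\times\mathbb{G}_m$, and the second component is a unit $\varphi$ on $P$ with $\varphi(\lambda_1y_1,\dots,\lambda_ky_k)=\prod_i\lambda_i^{m_i}\cdot\varphi(y_1,\dots,y_k)$. It is not constant, which contradicts Lemma~\ref{lem:units}.
\end{proof}

For the converse we need two preparations. Let $(E,p,s)$ be a local spray over $U\subset X$. For a line bundle $L$ let $\hat s_L$ be its lift to $Y_L$. The \emph{lift to $P$} is the local spray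
\[
\hat s_P\colon\pi^*E\to P,\qquad\hat s_P(e,(y_1,\dots,y_k))=(\hat s_{L_1}(e,y_1),\dots,\hat s_{L_k}(e,y_k)).
\]
If $L$ is not very ample, $Y_L$ need not come with an embedding in an affine space, and the argument of Section~\ref{sec:cone} does not apply to it directly. We shall write each $L_i$ as a quotient of very ample bundles and compute on the cones of these. The next lemma transfers the result back.

\begin{lemma}[Additivity]\label{lem:additive}
Let $(E,p,s)$ and $(E',p',s')$ be local sprays on $X$ defined at $u$, and let $e\in E_u$, $e'\in E'_u$ satisfy $ds_u(e)=ds'_u(e')$. There is a homomorphism $w\colon\operatorname{Pic}X\to\mathbb{K}$ such that $d(\hat s_L)_y(e)-d(\hat s'_L)_y(e')=w(L)\,\varepsilon_y$ for every line bundle $L$ and every $y\in Y_L$ over $u$. Moreover, for $y\in P$ over $u$,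
\[
d(\hat s_P)_y(e)-d(\hat s'_P)_y(e')=\sum_{i=1}^kw(L_i)\,\varepsilon_i.
\]
\end{lemma}

\begin{proof}
Let $f$ be a nowhere vanishing section of $L^{-1}$ on a neighborhood $U'$ of $u$. For $\tau$ near $0$ write $\hat s_L(\tau e,f(u))=\lambda(\tau)f(s(\tau e))$ and $\hat s'_L(\tau e',f(u))=\lambda'(\tau)f(s'(\tau e'))$ with $\lambda(0)=\lambda'(0)=1$. In the trivialization $Y_L|_{U'}=U'\times\mathbb{G}_m$ given by $f$, the curve $\hat s_L(\tau e,y)$ through $y=(u,\lambda_0)$ is $(s(\tau e),\lambda_0\lambda(\tau))$, with velocity $ds_u(e)+\partial_\tau\lambda(0)\,\varepsilon_y$, and likewise for $s'$. So the difference is $w(L)\varepsilon_y$ with $w(L)=\partial_\tau\lambda(0)-\partial_\tau\lambda'(0)$, which does not depend on $y$; it does not depend on $f$ either, since the left side does not. The tensor product of the normalized isomorphisms of Lemma~\ref{lem:lift} for two line bundles is normalized, so by uniqueness it is the one for the tensor product. Hence, with the tensor product of the frames, the functions $\lambda$ multiply; as they equal $1$ at $\tau=0$, their derivatives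 add. The formula on $P$ is the same computation in $U'\times\mathbb{G}_m^k$.
\end{proof}

\begin{lemma}\label{lem:torsion}
If $X$ is elliptic, then $\operatorname{Pic}X$ has no torsion.
\end{lemma}

\begin{proof}
Let $(E,p,s)$ be dominating. By (F1) the map $s|_{E_x}\colon\mathbb{A}^r\to X$ is dominant, so $X$ is unirational. A smooth projective unirational variety in characteristic zero is algebraically simply connected, that is, every connected finite \'etale cover of it has degree one (\cite{Serre}; see also \cite[Cor.~4.18]{Debarre}). Suppose $L$ has exact order $d>1$ and fix $L^d\cong\mathcal{O}_X$. Then $X'=\{y\in L^\times: y^{\otimes d}=1\}$ is locally given by $\lambda^d=g$ with $g$ a unit, so $X'\to X$ is finite \'etale of degree $d$, and $H^0(X',\mathcal{O})=\bigoplus_{i=0}^{d-1}H^0(X,L^{-i})$. For $0<i<d$, a nonzero section of $L^{-i}$ has as $d$th power a nonzero constant, so it would trivialize $L^{-i}$, against the choice of $d$. Thus $H^0(X',\mathcal{O})=\mathbb{K}$ and $X'$ is connected, a contradiction.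
\end{proof}

\section{Pole orders along arcs at infinity}\label{sec:arcs}

For the rest of the proof let $(E,p,s)$ be a dominating spray of rank $r$ on $X$ and let $L_1,\dots,L_k$ be independent. Choose a very ample line bundle $B$ such that all $A_i=L_i\otimes B$ are very ample (a high power of any ample bundle will do), and let $\mathcal{A}=\{B,A_1,\dots,A_k\}$. For $\Lambda\in\mathcal{A}$ put $V_\Lambda=H^0(X,\Lambda)^*$. Then $X$ embeds in the space of lines of $V_\Lambda$, the bundle $\Lambda^{-1}$ is the tautological line subbundle of $V_\Lambda\otimes\mathcal{O}_X$, and $Y_\Lambda\subset V_\Lambda\setminus\{0\}$ is the punctured cone. Let $\hat s_\Lambda=\sum_{j=0}^{D_\Lambda}\hat s_{\Lambda,j}$ be the decomposition of Lemma~\ref{lem:homog}.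

In Section~\ref{sec:cone} the spray parameter went to infinity along a ray $v/q$, with $q=1+\tau\to0$, and the vertical velocity was the pole order $D$. By additivity, a ray contributes on $P$ the single vertical vector with coordinates $D_{A_i}-D_B$. We need $k$ independent vectors, and this one may even be zero. So we allow the parameter to go to infinity along more general arcs, which we define at the generic point of $X$.

Fix a nonempty affine open set $X^\circ\subset X$, a trivialization $E|_{X^\circ}=X^\circ\times\mathbb{A}^r$, and nowhere vanishing sections $y_\Lambda$ of $\Lambda^{-1}$ over $X^\circ$. Put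
\[
t_\Lambda(x,v)=\hat s_\Lambda((x,v),y_\Lambda(x))=\sum_{j=0}^{D_\Lambda}t_{\Lambda,j}(x,v),
\]
where $t_{\Lambda,j}$ is homogeneous of degree $j$ in $v=(v_1,\dots,v_r)$ with coefficients in $V_\Lambda\otimes\mathcal{O}(X^\circ)$. The coordinates of $t_\Lambda$ have no common zero on $X^\circ\times\mathbb{A}^r$, so they generate the unit ideal of $\mathcal{O}(X^\circ)[v]$. Let $F_0=\mathbb{K}(X)$.

\begin{definition}\label{def:arc}
An \emph{arc} is a vector $\sigma\in F[q,q^{-1}]^r$, where $F$ is a finite extension of $F_0$. The vector $t_\Lambda(\sigma)\in V_\Lambda\otimes F[q,q^{-1}]$ is nonzero, because its coordinates generate the unit ideal, so it has a unique expression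
\begin{equation}\label{eq:pole}
t_\Lambda(\sigma)=q^{-a_\Lambda(\sigma)}\,b_\Lambda(q),\qquad a_\Lambda(\sigma)\in\mathbb{Z},\quad b_\Lambda\in V_\Lambda\otimes F[q],\quad b_\Lambda(0)\ne0.
\end{equation}
We put $\alpha(\sigma)=\bigl(a_{A_i}(\sigma)-a_B(\sigma)\bigr)_{i=1}^k\in\mathbb{Z}^k$.
\end{definition}

\begin{example}\label{ex:quadric}
The definition makes sense for any spray. On $X=\mathbb{P}^1\times\mathbb{P}^1$ take the spray given by the action of $(v_1,v_2)\in\mathbb{G}_a^2$ that is translation on the chart $X^\circ=\{([y:1],[z:1])\}$; it is dominating on $X^\circ$. For $\Lambda=\mathcal{O}(i,j)$ with $i,j>0$ we have $t_\Lambda=(y+v_1,1)^{\otimes i}\otimes(z+v_2,1)^{\otimes j}$, so the arc $\sigma=(q^{-h_1},q^{-h_2})$ with $h_1,h_2\ge0$ has $a_\Lambda(\sigma)=ih_1+jh_2$. For $L_1=\mathcal{O}(1,-1)$, $B=\mathcal{O}(2,2)$, $A_1=\mathcal{O}(3,1)$ this gives $\alpha(\sigma)=h_1-h_2$. The ray $(q^{-1},q^{-1})$ gives $\alpha=D_{A_1}-D_B=4-4=0$, while the arc $(q^{-1},1)$ gives $\alpha=1$.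
\end{example}

\begin{proposition}\label{prop:span}
The vectors $\alpha(\sigma)$, as $\sigma$ runs over all arcs, span $\mathbb{Q}^k$.
\end{proposition}

The reason is that the lift of $s$ trivializes each $L_i$ on the generic fiber of $E$. If the pole orders at infinity satisfied a linear relation, the corresponding product of the $L_i$ would be trivial on a compactification that maps onto $X$.

\begin{proof}
\emph{Step 1: a compactification.} Consider $(s,p)\colon E\to X\times X$. At $0_x$ the tangent space of $E$ is $T_xX\oplus E_x$, the first summand being tangent to the zero section, and the differential $(\omega,v)\mapsto(\omega+ds_x(v),\omega)$ is onto. By (F1) the map $(s,p)$ is dominant. Base change along $\operatorname{Spec}F_0\to X$ in the second factor gives a morphism $s_\eta\colon\mathbb{A}^r_{F_0}\to X_{F_0}$ of integral $F_0$-varieties. These contain the generic points of $E$ and $X\times X$, so $s_\eta$ is dominant.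

Let $Z$ be the normalization of the closure of the graph of $s_\eta$ in $\mathbb{P}^r_{F_0}\times X_{F_0}$. It is a normal projective integral $F_0$-variety. The graph is closed in $\mathbb{A}^r_{F_0}\times X_{F_0}$ and normal, so the preimage of $\mathbb{A}^r_{F_0}\subset\mathbb{P}^r_{F_0}$ in $Z$ is $\mathbb{A}^r_{F_0}$ itself. The second projection $\tilde s\colon Z\to X_{F_0}$ extends $s_\eta$; it is proper and dominant, hence surjective. The boundary $Z\setminus\mathbb{A}^r_{F_0}$ is the support of the pullback of the hyperplane at infinity, an effective Cartier divisor, so it is a finite union of prime divisors $\Xi$.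

The polynomial map $t_\Lambda$ takes values in the tautological line over $s_\eta$, so it is a nowhere vanishing section of $s_\eta^*\Lambda^{-1}$ on $\mathbb{A}^r_{F_0}$. As a rational section of $\tilde s^*\Lambda^{-1}$ on $Z$ it has divisor $-\sum_\Xi a_\Lambda(\Xi)\,\Xi$ with $a_\Lambda(\Xi)\in\mathbb{Z}$. Put $\alpha(\Xi)=(a_{A_i}(\Xi)-a_B(\Xi))_{i=1}^k$.

\emph{Step 2: the vectors $\alpha(\Xi)$ span $\mathbb{Q}^k$.} Otherwise there is $0\ne(m_1,\dots,m_k)\in\mathbb{Z}^k$ with $\sum_im_i\alpha_i(\Xi)=0$ for all $\Xi$. Let $L=\bigotimes_iL_i^{m_i}$. The rational section $\bigotimes_i(t_{A_i}\otimes t_B^{-1})^{\otimes m_i}$ of $\tilde s^*L_{F_0}^{-1}$ has divisor zero. On a normal variety such a section is regular and nowhere vanishing, so $\tilde s^*L_{F_0}$ is trivial. Let $Z'\subset Z$ be the closure of a closed point of the generic fiber of $\tilde s$. It is a subvariety that maps onto $X_{F_0}$ with finite degree $\delta'\ge1$, that is, $\tilde s_*[Z']=\delta'[X_{F_0}]$. The projection formula \cite[Prop.~2.5(c)]{Fulton} gives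
\[
\delta'\,c_1(L_{F_0})\cap[X_{F_0}]=\tilde s_*\bigl(c_1(\tilde s^*L_{F_0})\cap[Z']\bigr)=0.
\]
Since $X_{F_0}$ is smooth, $c_1(\,\cdot\,)\cap[X_{F_0}]$ identifies its Picard group with the divisor class group, so $L_{F_0}^{\delta'}$ is trivial. By flat base change $H^0(X,L^{\pm\delta'})\otimes_{\mathbb{K}}F_0=H^0(X_{F_0},L_{F_0}^{\pm\delta'})\ne0$. The product of nonzero sections of $L^{\delta'}$ and $L^{-\delta'}$ is a nonzero constant, so $L^{\delta'}\cong\mathcal{O}_X$. By Lemma~\ref{lem:torsion}, $L\cong\mathcal{O}_X$, which contradicts the independence of the $L_i$.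

\emph{Step 3: for each $\Xi$ there is an arc $\sigma$ with $a_\Lambda(\sigma)=a_\Lambda(\Xi)$ for all $\Lambda\in\mathcal{A}$.} We take a formal curve transverse to $\Xi$ at a general point and truncate it. The normal variety $Z$ is regular at the generic point of $\Xi$, and so is $\Xi$; the regular loci are open. So there is a closed point $z\in\Xi$ at which $Z$ and $\Xi$ are regular and which lies on no other boundary component. We have no control over its residue field $F$, except that it is a finite separable extension of $F_0$; this is why arcs are allowed coefficients in $F$. Let $\zeta$ be a local equation of $\Xi$ at $z$. Since $\Xi$ is regular at $z$, we can complete $\zeta$ to a regular system of parameters $\zeta,\zeta_2,\dots,\zeta_r$. Hensel's lemma lifts a primitive element of $F/F_0$ to the completion, so $\hat{\mathcal{O}}_{Z,z}\cong F[[\zeta,\zeta_2,\dots,\zeta_r]]$ as $F_0$-algebras. The substitution $\zeta\mapsto q$, $\zeta_i\mapsto0$ gives an $F_0$-algebra homomorphism $\mathcal{O}_{Z,z}[1/\zeta]\to F((q))$ that sends $\mathcal{O}_{Z,z}$ to $F[[q]]$ and induces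 the identity on residue fields. The coordinates $v_1,\dots,v_r$ have poles near $z$ only along $\Xi$, so they lie in $\mathcal{O}_{Z,z}[1/\zeta]$; let $\sigma'\in F((q))^r$ be their image. Near $z$ we have $t_\Lambda=\zeta^{-a_\Lambda(\Xi)}g_\Lambda$, where $g_\Lambda$ generates the line subbundle $\tilde s^*\Lambda^{-1}\subset V_\Lambda\otimes\mathcal{O}_Z$ and hence $g_\Lambda(z)\ne0$ in $V_\Lambda\otimes F$. Therefore $t_\Lambda(\sigma')=q^{-a_\Lambda(\Xi)}\beta_\Lambda(q)$ with $\beta_\Lambda\in V_\Lambda\otimes F[[q]]$ and $\beta_\Lambda(0)\ne0$.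

Choose $h\ge0$ with $\sigma'\in q^{-h}F[[q]]^r$, and let $\sigma$ be the Laurent polynomial obtained from $\sigma'$ by deleting the terms of order $\ge N$, where $N\geq 0$. Replacing the factors one at a time shows that a monomial of degree $j$ with $1\le j\le D_\Lambda$ changes by an element of $q^{N-h(j-1)}F[[q]]\subset q^{N-h(D_\Lambda-1)}F[[q]]$. If $N-h(D_\Lambda-1)>-a_\Lambda(\Xi)$ for all $\Lambda$, then $t_\Lambda(\sigma)$ and $t_\Lambda(\sigma')$ have the same leading term, and $a_\Lambda(\sigma)=a_\Lambda(\Xi)$.
\end{proof}

\section{From an arc to a spray}\label{sec:spray}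

Let $\hat s_P$ be the lift of $s$ to $P$ and $H_y=d(\hat s_P)_y(E_{\pi(y)})\subset T_yP$. The following statement replaces Proposition~\ref{prop:vertical}.

\begin{proposition}\label{prop:arcspray}
Let $\sigma$ be an arc and $x_0\in X$. There are an open neighborhood $U$ of $x_0$ and a rank-one spray on $P$, with velocity image $I_y\subset T_yP$, such that $\sum_{i=1}^k\alpha_i(\sigma)\,\varepsilon_i\in H_y+I_y$ for all $y\in\pi^{-1}(U)$.
\end{proposition}

Two new difficulties arise. First, the coefficients of $\sigma$ live on a cover of degree $\delta=[F:F_0]$ of an open subset of $X$, so a general point of $X$ carries $\delta$ conjugate arcs and none is singled out. We use all of them, at $\delta$ different values of $\tau$: we embed the cover in $U\times\mathbb{A}^1$ as the zero set of a polynomial $R(u,\tau)$ and substitute $q=R$. Second, the pole order in \eqref{eq:pole} may result from cancellation among the terms $t_{\Lambda,j}(\sigma)$, and the cancellation is destroyed if the base point or the direction moves to low order in $q$. So both must agree with the arc modulo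 a high power $R^\mu$.

\begin{proof}
Write $a_\Lambda=a_\Lambda(\sigma)$ and $\sigma=q^{-h}\rho(q)$ with $h\ge0$ and $\rho(q)=\sum_i\rho_iq^i\in F[q]^r$.

\emph{Step 1: spreading out.} Write $F=F_0[\vartheta]/(f)$ with $f$ monic, irreducible and separable of degree $\delta$. Shrinking $X^\circ$ does not change $\sigma$, $a_\Lambda$, $b_\Lambda$, which are defined over $F$. Shrink it so that the coefficients of $f$ are regular and its discriminant is invertible. Then $T=\operatorname{Spec}\mathcal{O}(X^\circ)[\vartheta]/(f)$ is finite \'etale of degree $\delta$ over $X^\circ$, say by $\nu\colon T\to X^\circ$, and $\mathcal{O}(T)\subset F$. Every element of $F$ lies in $\mathcal{O}(T)$ after a nonzero element of $\mathcal{O}(X^\circ)$ is inverted. So we may assume that $\mathcal{O}(T)$ contains the coordinates of all $\rho_i$, of all coefficients of the $b_\Lambda$, and the inverse of one nonzero coordinate of each $b_\Lambda(0)$. Then $b_\Lambda(0)$ vanishes nowhere on $T$. Multiplying \eqref{eq:pole} by $q^{hD_\Lambda}$ gives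
\begin{equation}\label{eq:cleared}
\sum_{j=0}^{D_\Lambda}q^{h(D_\Lambda-j)}\,t_{\Lambda,j}(\nu,\rho(q))=q^{hD_\Lambda-a_\Lambda}\,b_\Lambda(q),
\end{equation}
where $\nu$ indicates that the coefficients of $t_{\Lambda,j}$ are pulled back to $T$. The left side is a polynomial in $q$ and $b_\Lambda(0)\ne0$, so $hD_\Lambda-a_\Lambda\ge0$, and \eqref{eq:cleared} holds in $V_\Lambda\otimes\mathcal{O}(T)[q]$.

\emph{Step 2: the cover as a hypersurface $R=0$.} By (F1) choose $e_0\in E_{x_0}$ with $s(e_0)\in X^\circ$. Choose an affine open $U\ni x_0$ and a section $e$ of $E$ over $U$ with $e(x_0)=e_0$, and shrink $U$ so that all $\Lambda\in\mathcal{A}$ are trivial over $U$ and $\Phi=s\circ e$ maps $U$ into $X^\circ$. Let $C=U\times_{X^\circ}T$, with projections $C\to U$, finite \'etale of degree $\delta$, and $\iota\colon C\to T$. The fiber of $C$ over $x_0$ consists of $\delta$ reduced points. By (F2) there is $\xi\in\mathcal{O}(C)$ with values $-1,-\frac12,\dots,-\frac1\delta$ at these points. The $\mathcal{O}(U)$-module $\mathcal{O}(C)=\mathcal{O}(U)[\vartheta]/(\Phi^*f)$ is free of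 rank $\delta$; let $R\in\mathcal{O}(U)[\tau]$ be the characteristic polynomial of multiplication by $\xi$, monic of degree $\delta$. By the Cayley--Hamilton theorem, $\tau\mapsto\xi$ defines a homomorphism $\mathcal{O}(U)[\tau]/(R)\to\mathcal{O}(C)$ of free modules of rank $\delta$. At $x_0$ it sends $1,\tau,\dots,\tau^{\delta-1}$ to the columns of a Vandermonde matrix with distinct nodes, so its determinant is nonzero at $x_0$, and it is an isomorphism after shrinking $U$. Thus $C=\{R=0\}\subset W=U\times\mathbb{A}^1$.

Put $R_0(u)=R(u,0)$. From $R(x_0,\tau)=\prod_{i=1}^\delta(\tau+\frac1i)$ we get $R_0(x_0)\ne0$, and the logarithmic derivative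
\[
\gamma(u)=\frac{\partial_\tau R(u,0)}{R_0(u)}\qquad\text{has}\qquad\gamma(x_0)=\sum_{i=1}^\delta i=\frac{\delta(\delta+1)}2\ne0.
\]
We shrink $U$ a last time, using (F3), so that $R_0$ and $\gamma$ are units on $U$ and $U=X_\ell$ for a form $\ell$ in the embedding given by $B$.

\emph{Step 3: the family of curves.} Fix an integer $\mu>\max_\Lambda(hD_\Lambda-a_\Lambda)$, so $\mu\ge1$, and put
\[
c=1-(R/R_0)^\mu,\qquad G(u,\tau)=s(c(u,\tau)e(u)),\qquad\tilde G_\Lambda(y,\tau)=\hat s_\Lambda\bigl(c(u,\tau)e(u),y\bigr)
\]
for $y\in Y_\Lambda$ over $u\in U$. Since $c(u,0)=0$, we have $G(u,0)=u$ and $\tilde G_\Lambda(y,0)=y$. Let $C_\mu=\operatorname{Spec}\mathcal{O}(W)/(R^\mu)$. Since $c=1$ on $C_\mu$, the restriction $G|_{C_\mu}$ is the projection to $U$ followed by $\Phi$: the base point stands still to order $\mu$ along $C$.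

To read the coefficients $\rho_i$ on $C_\mu$ we need a retraction $\varrho\colon C_\mu\to C$ over $U$. As $C\to U$ is \'etale, each $R(u,\cdot)$ has simple roots, so $\partial_\tau R$ is a unit in $\mathcal{O}(C)$, and so is, in $\mathcal{O}(C_\mu)$, every element congruent to it modulo the nilpotent $R$. Newton's iteration $\tau_1=\tau$, $\tau_{i+1}=\tau_i-R(\tau_i)/\partial_\tau R(\tau_i)$ in $\mathcal{O}(C_\mu)$ has $\tau_i\equiv\tau$ modulo $R$ and $R(\tau_{i+1})\in(R(\tau_i)^2)$ by Taylor's formula, so it reaches a root $\tau'\equiv\tau$ of $R$. The $\mathcal{O}(U)$-algebra map $\mathcal{O}(U)[\tau]/(R)\to\mathcal{O}(C_\mu)$, $\tau\mapsto\tau'$, defines $\varrho$, and $\varrho|_C=\mathrm{id}$. Since $\nu\circ\iota$ is the projection to $U$ followed by $\Phi$, we obtain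
\begin{equation}\label{eq:still}
G|_{C_\mu}=\nu\circ\iota\circ\varrho.
\end{equation}
Let $\chi\colon\mathcal{O}(T)[q]\to\mathcal{O}(C_\mu)$ be the ring homomorphism that is $(\iota\varrho)^*$ on $\mathcal{O}(T)$ and sends $q$ to $R$. By \eqref{eq:still} the trivialization of $E|_{X^\circ}$ trivializes $G^*E|_{C_\mu}$, so $\chi(\rho(q))\in\mathcal{O}(C_\mu)^r$ is a section of $G^*E|_{C_\mu}$. By (F2) it extends to a section $\rho'$ of $G^*E$ over $W$. Since $R\equiv R_0$ modulo $\tau$ and $R_0$ is a unit, the ideals $(R)$ and $(\tau)$ are comaximal, and so are $(R^\mu)$ and $(\tau^2)$. Write $1=g_1R^\mu+g_2\tau^2$ and put $\hat\rho=g_2\tau^2\rho'$. Then $\hat\rho|_{C_\mu}=\chi(\rho(q))$ and $\hat\rho$ is divisible by $\tau^2$. Where $R\ne0$ define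
\[
\tilde K_\Lambda(y,\tau)=(R/R_0)^{a_\Lambda}\;\hat s_\Lambda\bigl(R^{-h}\hat\rho,\;\tilde G_\Lambda(y,\tau)\bigr)\in Y_\Lambda .
\]

\emph{Step 4: $\tilde K_\Lambda$ extends to a morphism $Y_\Lambda|_U\times\mathbb{A}^1\to Y_\Lambda$.} Let $W'$ be an affine open neighborhood, in $G^{-1}(X^\circ)$, of a point of $C$; note that $C\subset G^{-1}(X^\circ)$ by \eqref{eq:still}. Let $y_U$ be a nowhere vanishing section of $\Lambda^{-1}$ over $U$. On $W'$ both $\tilde G_\Lambda(y_U(u),\tau)$ and $y_\Lambda(G(u,\tau))$ are nowhere vanishing sections of $G^*\Lambda^{-1}$, so they differ by a unit $\epsilon$. View $\hat\rho|_{W'}$ as an element of $\mathcal{O}(W')^r$. By homogeneity in $y$,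
\[
\tilde K_\Lambda(\lambda y_U(u),\tau)=\lambda\,\epsilon\,R_0^{-a_\Lambda}\cdot R^{a_\Lambda}t_\Lambda(G,R^{-h}\hat\rho)
\]
on $W'\setminus C$, and it suffices to show that the last factor extends to $W'$ without zeros on $C$. The function
\[
R^{hD_\Lambda}\,t_\Lambda(G,R^{-h}\hat\rho)=\sum_{j=0}^{D_\Lambda}R^{h(D_\Lambda-j)}\,t_{\Lambda,j}(G,\hat\rho)
\]
is regular on $W'$. By \eqref{eq:still} and $\hat\rho|_{C_\mu}=\chi(\rho(q))$, its restriction to $C_\mu\cap W'$ is the image under $\chi$ of the left side of \eqref{eq:cleared}, hence equals $R^{hD_\Lambda-a_\Lambda}\chi(b_\Lambda)$. Let $\hat b\in V_\Lambda\otimes\mathcal{O}(W)$ be a lift of $\chi(b_\Lambda)$. Then the function equals $R^{hD_\Lambda-a_\Lambda}\hat b+R^\mu g$ with $g$ regular on $W'$. Dividing by $R^{hD_\Lambda-a_\Lambda}$ on $W'\setminus C$ gives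
\[
R^{a_\Lambda}\,t_\Lambda(G,R^{-h}\hat\rho)=\hat b+R^{\mu-hD_\Lambda+a_\Lambda}g.
\]
The exponent is positive by the choice of $\mu$. So the right side is regular on $W'$, and on $C\cap W'$ it equals $\hat b|_C=\iota^*b_\Lambda(0)$, which has no zeros. The extensions are unique because $W\setminus C$ is dense in the irreducible variety $W$, so they glue. Their values lie in the closed cone over $X$ in $V_\Lambda$ by density, and they are nonzero.

\emph{Step 5: the velocity.} Each $\tilde K_\Lambda$ is homogeneous of degree one in $y$, so by (F4) it lies over a morphism $W\to X$. On the dense set $R\ne0$ this morphism is $s(R^{-h}\hat\rho)$ for every $\Lambda$; so it is one morphism $K\colon W\to X$ for all $\Lambda$. At $\tau=0$ we have $R/R_0=1$, $\hat\rho=0$ and $\tilde G_\Lambda=y$. Hence $\tilde K_\Lambda(y,0)=y$, the map $K$ is a local spray, and $\tilde K_\Lambda$ is its lift to $Y_\Lambda$ by Lemma~\ref{lem:lift}. Near $\tau=0$ the function $R$ is invertible and $R^{-h}\hat\rho$ is divisible by $\tau^2$, so the terms $\hat s_{\Lambda,j}$ with $j\ge1$ vanish modulo $\tau^2$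 and $\tilde K_\Lambda\equiv(R/R_0)^{a_\Lambda}\tilde G_\Lambda$. Since $\partial_\tau(R/R_0)(u,0)=\gamma(u)$ and $\partial_\tau c(u,0)=-\mu\gamma(u)$, we get for $y\in Y_\Lambda$ over $u$
\begin{equation}\label{eq:velocity}
\partial_\tau\tilde K_\Lambda(y,0)=a_\Lambda\gamma(u)\,\varepsilon_y+d(\hat s_\Lambda)_y(e'),\qquad e'=-\mu\gamma(u)e(u)\in E_u.
\end{equation}
Projecting to $X$ gives $\partial_\tau K(u,0)=ds_u(e')$, so Lemma~\ref{lem:additive} applies to $K$ and $s$ with the vectors $1$ and $e'$. By \eqref{eq:velocity}, $w(\Lambda)=a_\Lambda\gamma(u)$ for $\Lambda\in\mathcal{A}$, hence $w(L_i)=w(A_i)-w(B)=\alpha_i(\sigma)\gamma(u)$. The lift $\tilde K_P$ of $K$ to $P$ therefore has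
\[
\partial_\tau\tilde K_P(y,0)=\gamma(u)\sum_{i=1}^k\alpha_i(\sigma)\,\varepsilon_i+d(\hat s_P)_y(e'),\qquad d(\hat s_P)_y(e')\in H_y.
\]
By Lemma~\ref{lem:global}(b), $K$ extends to a rank-one spray $\bar\kappa\colon M\to X$. Its lift to $P$ is a rank-one spray on $\pi^*M$, which over $U$ is $\tilde K_P$ by uniqueness of lifts. So $I_y$ is spanned by $\partial_\tau\tilde K_P(y,0)$ for $y$ over $U$, and $\gamma(u)\ne0$ gives the claim.
\end{proof}

\begin{remark}\label{rem:special}
The formulas of Section~\ref{sec:cone} are those of the case of a ray $\sigma=v/q$ with $F=F_0$ and $t_{\Lambda,D}(v)\ne0$, where $D=D_\Lambda$: then $\delta=1$, $R=1+\tau$, $\gamma=1$, $h=1$, $a_\Lambda=D$, $\mu=1$ and $c=-\tau$.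
\end{remark}

\section{End of the proof, and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:torsor}]
By Proposition~\ref{prop:span} there are arcs $\sigma^{(1)},\dots,\sigma^{(k)}$ such that $\alpha(\sigma^{(1)}),\dots,\alpha(\sigma^{(k)})$ is a basis of $\mathbb{Q}^k$. The integer matrix with these rows has nonzero determinant, which stays nonzero in $\mathbb{K}$, so the vectors $\sum_i\alpha_i(\sigma^{(l)})\varepsilon_i$, $l=1,\dots,k$, form a basis of $\ker d\pi_y$ for every $y\in P$. Given $x_0\in X$, Proposition~\ref{prop:arcspray} provides neighborhoods $U^{(l)}$ of $x_0$ and rank-one sprays on $P$ with velocity images $I^{(l)}_y$. For $y$ over $\bigcap_lU^{(l)}$ the space $H_y+\sum_lI^{(l)}_y$ contains $\ker d\pi_y$ and maps onto $T_{\pi(y)}X$, because $d\pi(H_y)=ds_{\pi(y)}(E_{\pi(y)})$; so it is $T_yP$. Finitely many sets $\bigcap_lU^{(l)}$ cover $X$. Lemma~\ref{lem:compose}, applied to $\hat s_P$ and the finitely many resulting rank-one sprays, shows that $P$ is elliptic.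
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) We have $L^\times=P(L^{-1})$. By Theorem~\ref{thm:torsor} it is elliptic if and only if $L$ is not torsion, and by Lemma~\ref{lem:torsion} this means $L\not\cong\mathcal{O}_X$. (b) One direction is Theorem~\ref{thm:cone}; the other is the necessity part of Theorem~\ref{thm:torsor} for $Y=P(\mathcal{O}_X(1))$.
\end{proof}

\begin{remark}\label{rem:hyp}
\emph{Positive dimension} gives $D\ge1$ in Lemma~\ref{lem:homog}; for a point $X\subset\mathbb{P}^n$ the punctured cone is $\mathbb{G}_m$, which has a nonconstant unit. \emph{Domination at every point} is used twice: for $d\pi(H_y)=T_{\pi(y)}X$, and to move from an arbitrary $x_0$ into $\Omega$ or $X^\circ$. \emph{Characteristic zero} makes the numbers $D$, $\delta(\delta+1)/2$ and $\det(\alpha_i(\sigma^{(l)}))$ nonzero in $\mathbb{K}$, makes $F/F_0$ separable, and enters Lemmas~\ref{lem:units} and~\ref{lem:torsion}. \emph{Projectivity} makes the cones closed, so that limits at the poles exist; it makes $Z$ proper over $X_{F_0}$, and it enters Lemmas~\ref{lem:global}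 and~\ref{lem:torsion}.

Without projectivity Corollary~\ref{cor:main}(a) fails. Let $\mathbb{P}^2$ be the projective space of binary quadratic forms in $\xi_0,\xi_1$, let $\Delta$ be the discriminant, and let $X=\{\Delta\ne0\}$. The group $\mathrm{SL}_2$ acts transitively on $X$, the set of unordered pairs of distinct points of $\mathbb{P}^1$. At $[\xi_0\xi_1]$ the matrices $e_{12},e_{21}$ act with velocities proportional to $\xi_0^2$ and $\xi_1^2$, which span the tangent space; by transitivity $\mathfrak{sl}_2$ spans the tangent space everywhere, and $X$ is elliptic as in Example~\ref{ex:flows}. The bundle $L=\mathcal{O}(-1)|_X$ is not trivial: a trivialization would be a homogeneous rational function of degree one on $\mathbb{A}^3$ with zeros and poles only on the irreducible quadric $\Delta=0$, hence a constant times a power of $\Delta$, which has even degree. But $L^\times=\{\Delta\ne0\}\subset\mathbb{A}^3$ carries the nonconstant unit $\Delta$ and is not elliptic.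
\end{remark}

\begin{thebibliography}{9}

\bibitem{Debarre}
Debarre, \emph{Higher-Dimensional Algebraic Geometry}.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{KZ}
Shulim Kaliman and Mikhail Zaidenberg, \emph{Gromov ellipticity of cones over projective manifolds}, arXiv:2303.02036 (2023).

\bibitem{Serre}
J.-P. Serre, \emph{On the fundamental group of a unirational variety}, 1959.

\end{thebibliography}
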